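# Extreme points and optimal martingale transport for the distance cost

## 1. Sending mass to the corners: a guess and five small tests

Each point $x$ of a cloud of mass is told to spread its mass out, keeping its center of mass at $x$. The final cloud is prescribed, and the mean distance traveled is to be as large as possible. Which points does a given $x$ use? The answer that one would first guess is: only the *corners* of the region it reaches. A target $y$ that is a proper average of other targets of the same $x$ looks wasteful, because splitting mass outward lengthens distances. This is only a guess, since the final cloud is prescribed and any change made for one $x$ must be compensated elsewhere. When the mean distance is to be as *small* as possible, convexity even seems to argue the other way. Let us make the guess precise and test it.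

Let $\mu,\nu$ be probability measures on $\mathbb R^d$ with finite first moments, in *convex order*: $\int\varphi\,d\mu\le\int\varphi\,d\nu$ for every convex $\varphi$. A *martingale transport* is a probability $\pi$ on $\mathbb R^d\times\mathbb R^d$ with marginals $\mu,\nu$ whose disintegration $\pi=\int\pi_x\,d\mu(x)$ satisfies $\int y\,d\pi_x(y)=x$ for $\mu$-a.e. $x$. In other words, $\pi$ is the law of a one-step martingale $(X,Y)$ with $X\sim\mu$, $Y\sim\nu$, and $\pi_x$ is the conditional law of $Y$ given $X=x$. The set $MT(\mu,\nu)$ of martingale transports is nonempty by Strassen's theorem. The problem is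

$$\text{maximize or minimize }\int|x-y|\,d\pi(x,y)\quad\text{over }\pi\in MT(\mu,\nu). \tag{1.1}$$

We write $\operatorname{supp}$ for the closed support, $\operatorname{conv}$ for the convex hull, $\operatorname{Ext}$ for the set of extreme points. The guess, which is a conjecture in Nassif Ghoussoub, Young-Heon Kim and Tongseok Lim, "Structure of optimal martingale transport plans in general dimensions", arXiv:1508.01806 (2015), reads: *if $\mu\ll\mathcal L^d$ and $\pi$ is optimal in* (1.1), *then for $\mu$-a.e. $x$*

$$\operatorname{supp}\pi_x=\operatorname{Ext}\big(\operatorname{conv}(\operatorname{supp}\pi_x)\big). \tag{1.2}$$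

For the minimization problem one assumes in addition $\mu\wedge\nu=0$. We shall prove that the conjecture is true in every dimension, for both problems.

*Two targets on the line.* Let $d=1$, let $\mu$ be uniform on $(-\frac12,\frac12)$ and $\nu=\frac12(\delta_{-1}+\delta_1)$. The barycenter condition leaves one martingale transport, $\pi_x=\frac{1+x}2\delta_1+\frac{1-x}2\delta_{-1}$, so it is optimal for both problems, and (1.2) holds. In dimension one, (1.2) says in general that $\pi_x$ charges at most two points.

*Vertices of a simplex.* Let $p_0,\dots,p_d$ be the vertices of a simplex in $\mathbb R^d$, let $\mu\ll\mathcal L^d$ live in its interior, and let $\lambda_i(x)$ be the barycentric coordinates. With $\nu=\sum_i\big(\int\lambda_i\,d\mu\big)\delta_{p_i}$ the only martingale transport is $\pi_x=\sum_i\lambda_i(x)\delta_{p_i}$, and (1.2) holds with $d+1$ points. One might sharpen the guess to "$d+1$ points".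

*Spheres.* The sharper guess is false. Let $\mu$ be uniform on a ball, $d\ge2$, and $Y=X+\xi$ with $\xi$ independent of $X$, uniform on the unit sphere. From $(1-|x-y|)^2\ge0$,
$$|x-y|\le\tfrac12+\tfrac12|x-y|^2=\big(\tfrac12-\tfrac12|x|^2\big)+\tfrac12|y|^2-x\cdot(y-x),$$
with equality exactly when $|x-y|=1$. Integrating against any $\pi'\in MT(\mu,\nu)$, the last term contributes $0$, so the right side has the same integral for all $\pi'$. Hence the law of $(X,Y)$ is a maximizer, and $\operatorname{supp}\pi_x$ is a whole sphere. Every maximizer lives on $\{|x-y|=1\}$, and every closed subset of a sphere consists of extreme points of its convex hull. So (1.2) survives.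

*A Dirac source.* If $\mu=\delta_0$ and $\nu$ is uniform on the unit ball, then $\delta_0\otimes\nu$ is the only martingale transport; it is optimal and (1.2) fails. So absolute continuity of $\mu$ has to be used.

*Common mass.* In the minimization problem, a minimizer must leave the common mass $\mu\wedge\nu$ in place. If some $x$ keeps part of its mass and sends the rest elsewhere, then $x\in\operatorname{supp}\pi_x$. But $x$ is the barycenter of $\pi_x\ne\delta_x$, so it lies in the relative interior of $\operatorname{conv}(\operatorname{supp}\pi_x)$, which has dimension at least one, and (1.2) fails at $x$. This is why $\mu\wedge\nu=0$ is assumed there.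

## 2. Directions that depend affinely on the target

**Conventions.** Put $\sigma=+1$ for maximization, $\sigma=-1$ for minimization, and $c(x,y)=\sigma|x-y|$, so that we always *maximize* $\int c\,d\pi$. For $y\ne x$ let $u_x(y)=\frac{y-x}{|y-x|}$. The map $x\mapsto\pi_x$ is a Borel kernel. $\mathcal L^k$ (also $|\cdot|$ for sets) and $\mathcal H^m$ are Lebesgue and Hausdorff measure. For a point $x$ and a probability $\rho$, let $V_\rho$ be the smallest linear subspace $V$ with $\rho(x+V)=1$; it exists, because the intersection of two such subspaces is again one.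

**Definition 1 (property $Q$).** $Q(x,\rho)$ holds if either $\rho=\delta_x$; or $\rho(\{x\})=0$ and there are $a\in V_\rho$ and a linear $A:V_\rho\to V_\rho$ with
$$u_x(y)=a+A(y-x)\qquad\text{for }\rho\text{-a.e. }y. \tag{2.1}$$

In the sphere example (2.1) holds with $a=0$, $A=I$. In the two-target example the equations $1=a+A(1-x)$ and $-1=a+A(-1-x)$ give $A=1$, $a=x$.

The property does not depend on the ambient Euclidean space. If (2.1) holds with $a,A$ in a larger space $E\supset V_\rho$, apply the orthogonal projection $P$ onto $V_\rho$: since $y-x\in V_\rho$ a.e., also $u_x(y)\in V_\rho$ a.e., and $u_x(y)=Pa+PA(y-x)$. Conversely, extend $A$ by $A\circ P$. As for measurability, $\{x:Q(x,\pi_x)\}$ is the union of the Borel set $\{\pi_x(\{x\})=1\}$ and of the intersection of the Borel set $\{\pi_x(\{x\})=0\}$ with the projection to the $x$-space of the Borel set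
$$\Big\{(x,a,A):\int_{\{y\ne x\}}1\wedge|u_x(y)-a-A(y-x)|\,\pi_x(dy)=0\Big\}.$$
Projections of Borel sets are analytic, so $\{x:Q(x,\pi_x)\}$ is universally measurable.

**Theorem 1.** Let $\mu\ll\mathcal L^d$, let $\mu,\nu$ be in convex order with finite first moments, and let $\pi\in MT(\mu,\nu)$ maximize or minimize $\int|x-y|\,d\pi$ (if it minimizes, assume $\mu\wedge\nu=0$). Then $Q(x,\pi_x)$ holds for $\mu$-a.e. $x$. Consequently $\operatorname{supp}\pi_x=\operatorname{Ext}(\operatorname{conv}(\operatorname{supp}\pi_x))$ for $\mu$-a.e. $x$.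

**Theorem 2.** In Theorem 1, for $\mu$-a.e. $x$ with $\pi_x\ne\delta_x$, let $k=\dim V_{\pi_x}$. Then $x\notin\operatorname{supp}\pi_x$, $\operatorname{supp}\pi_x$ is compact, and it lies on at most $2k\le2d$ spheres centered at $x$. With $a,A$ from (2.1), $|a|<1$, and its part on the sphere of radius $1/\lambda$ lies in $x+\{v\in V_{\pi_x}:(\lambda-A)v=a,\ |v|=1/\lambda\}$ (one point if $\lambda\notin\operatorname{spec}A$). The bound $2d$ is sharp for every $d$ and both problems: there are $\mu\ll\mathcal L^d$ and optimal $\pi$ for which $\operatorname{supp}\pi_x$ has exactly $2d$ points, at $2d$ distinct distances from $x$, for a.e. $x$.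

Theorem 2 is a supplement; (1.2) does not need it. The passage from $Q$ to (1.2) is pure geometry, and we do it at once.

**Lemma 1.** Let $\rho$ have barycenter $x$, let $\rho\ne\delta_x$ satisfy $Q(x,\rho)$, let $L(v)=a+Av$ with $a,A$ as in (2.1), and $S=\operatorname{supp}\rho$. Then:
(i) $|L(0)|=|a|<1$;
(ii) $x\notin S$, $S\subset x+V_\rho$, and $L(y-x)=u_x(y)$ for *all* $y\in S$;
(iii) $S=\operatorname{Ext}(\operatorname{conv}S)$.

*Proof.* (i) Since $\rho$ has barycenter $x$ and $L$ is affine, $L(0)=\int L(y-x)\,d\rho=\int u_x\,d\rho$, so $|L(0)|\le1$. If $|L(0)|=1$, put $e=L(0)$. Then $\int u_x\cdot e\,d\rho=1$ while $u_x\cdot e\le1$, so $u_x=e$ $\rho$-a.e. Hence $(y-x)\cdot e=|y-x|>0$ $\rho$-a.e., which contradicts $\int(y-x)\,d\rho=0$.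

(ii) The set of $y\in x+V_\rho$, $y\neq x$, at which (2.1) holds has full $\rho$-measure, so it is dense in $S$. If $x\in S$, there are such $y_n\to x$, and $|L(0)|=\lim|L(y_n-x)|=\lim|u_x(y_n)|=1$, against (i). So $x\notin S$, $u_x$ is continuous on $S$, and (2.1) extends from a dense subset to all of $S$. As $x+V_\rho$ is closed, it contains $S$.

(iii) An extreme point of $\operatorname{conv}S$ is a convex combination of points of $S$, hence one of them, so $\operatorname{Ext}(\operatorname{conv}S)\subset S$. Conversely suppose $y_0\in S$ is not extreme. Then $y_0$ is the midpoint of two distinct points of $\operatorname{conv}S$, so $y_0=\sum\lambda_iy_i$, a finite convex combination with $\lambda_i>0$, $y_i\in S$, not all equal to $y_0$. Apply $L(\cdot-x)$ and (ii): $u_x(y_0)=\sum\lambda_iu_x(y_i)$. A unit vector is an average of unit vectors only if they all coincide with it, so $u_x(y_i)=e:=u_x(y_0)$ for all $i$. Thus $y_0=x+s_0e$, and some $y_i=x+s_ie$ with $s_i\ne s_0$, and $L(s_0e)=L(s_ie)=e$. An affine map with equal values at two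 points of a line is constant on it, so $L(0)=e$ and $|L(0)|=1$, against (i). $\square$

So everything reduces to proving $Q(x,\pi_x)$ for $\mu$-a.e. $x$.

## 3. Differentiating the contact equality, and a case with no potentials

Here is the first thing a sensible person would try. Suppose there are functions $f,g$ and a vector field $h$ with
$$f(x)+g(y)+h(x)\cdot(y-x)\ge c(x,y)\ \text{ for all }x,y,\qquad\text{with equality for }\pi\text{-a.e. }(x,y). \tag{3.1}$$
In the sphere example we had them: $f=\frac12-\frac12|x|^2$, $g=\frac12|y|^2$, $h(x)=-x$. Fix a contact pair $(x,y)$, $y\ne x$, and suppose $f,h$ are differentiable at $x$. The function $x'\mapsto f(x')+h(x')\cdot(y-x')-c(x',y)$ is minimal at $x'=x$, and $\nabla_xc(x,y)=-\sigma u_x(y)$, so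
$$\nabla f(x)+Dh(x)^T(y-x)-h(x)+\sigma u_x(y)=0.$$
This is (2.1), and the sign $\sigma$ hardly matters: this is why both problems behave alike.

The approach stops at the existence of potentials. Let $d=1$, $\sigma=1$, $\mu=\nu$ uniform on $[0,1]$. If $\varphi$ is strictly convex of linear growth, $\int\varphi\,d\mu=\int\varphi\,d\nu$ forces equality in Jensen's inequality, so the only martingale transport is $Y=X$. Suppose (3.1) held for a.e. $x$ and all $y$, with equality at $(x,x)$ for a.e. $x$. Then $f=-g$ at such $x$. For two such points $x<x'$ the inequality at $(x,x')$ and at $(x',x)$ reads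
$$g(x')-g(x)+h(x)(x'-x)\ge x'-x,\qquad g(x)-g(x')-h(x')(x'-x)\ge x'-x,$$
and adding gives $h(x)\ge h(x')+2$. Between $x$ and $x'$ we can insert any number of further such points, so $h(x)-h(x')$ is infinite: a contradiction. No potentials exist. What does exist is a sequence of *approximate* potentials:
$$f_n=-nx^2,\quad g_n=ny^2+\tfrac1{4n},\quad h_n=-2nx:\qquad f_n+g_n+h_n\cdot(y-x)-|x-y|=\Big(\sqrt n\,|x-y|-\tfrac1{2\sqrt n}\Big)^2\ge0, \tag{3.2}$$
equal to $\frac1{4n}\to0$ on the diagonal. The gradients $h_n$ blow up everywhere.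

Blow-up can also occur in some directions only. In $\mathbb R^2$ let $X$ be uniform on the unit square and $Y=X\pm e_1$ with probability $\frac12$ each. Adding $-nx_2^2$, $ny_2^2$, $-2nx_2e_2$ to the sphere potentials gives, with $z=y-x$, the excess $\frac12(1-|z|)^2+nz_2^2$. It vanishes on $\pi$ and is $\ge0$. This sequence blows up in the direction $e_2$, but on each horizontal line nothing blows up, and there one can differentiate.

This suggests a plan. Take approximate potentials. Where they stay locally bounded, pass to the limit and differentiate. Where they blow up, show that $\pi_x$ lives on a lower-dimensional plane through $x$, and use induction on the dimension, plane by plane. The danger is in the last words. In the example the planes were parallel, and Fubini's theorem makes the conditional measures of $\mu$ absolutely continuous. For a general family of disjoint pieces of planes, Fubini's theorem says nothing; if the conditional measures were Dirac masses, each plane would show the failing Dirac source of Section 1. Excluding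 such Nikodym-type pathologies is the task of Sections 5 to 8, and a contraction estimate for sequences of convex functions does it.

## 4. Approximate potentials from Kantorovich duality

**Lemma 2.** If $\pi$ is optimal, there are continuous $f_n,g_n:\mathbb R^d\to\mathbb R$ of at most linear growth and $h_n\in C_b(\mathbb R^d;\mathbb R^d)$ with
$$G_n(x,y):=f_n(x)+g_n(y)+h_n(x)\cdot(y-x)-c(x,y)\ge0\ \ \forall x,y,\qquad\int G_n\,d\pi\to0.$$

*Proof.* Let $\Pi$ be the set of couplings of $\mu,\nu$, convex and weakly compact. If $\psi$ is continuous and $|\psi|\le K(1+|x|+|y|)$, then $\pi'\mapsto\int\psi\,d\pi'$ is continuous on $\Pi$: truncating $\psi$ to $[-R,R]$ changes it by at most $(K(1+2|x|)-R)^++(K(1+2|y|)-R)^+$, whose integral depends only on the marginals and tends to $0$ as $R\to\infty$.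

Put $\Phi(\pi',h)=\int(c-h(x)\cdot(y-x))\,d\pi'$ for $h\in C_b(\mathbb R^d;\mathbb R^d)$. It is affine and continuous in each variable. If $\pi'\in MT(\mu,\nu)$, then $\Phi(\pi',h)=\int c\,d\pi'$. Otherwise the finite vector measure $B\mapsto\int1_B(x)(y-x)\,d\pi'$ is nonzero, some $h$ has $\int h(x)\cdot(y-x)\,d\pi'\ne0$, and scaling $h$ gives $\inf_h\Phi(\pi',h)=-\infty$. By Sion's minimax theorem
$$\int c\,d\pi=\max_{MT(\mu,\nu)}\int c=\inf_h\max_{\pi'\in\Pi}\Phi(\pi',h).$$
For fixed $h$ let $c_h=c-h(x)\cdot(y-x)$, and let $b(x)=K(1+|x|)$ with $K$ so large that $b(x)+b(y)\ge|c_h|$. Kantorovich duality for the nonnegative continuous cost $b(x)+b(y)-c_h$ with potentials in $C_b$ (Villani, *Topics in Optimal Transportation*, Thm 1.3) becomes, after subtracting from $b$,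
$$\max_\Pi\int c_h=\inf\Big\{\int f\,d\mu+\int g\,d\nu:\ f(x)+g(y)\ge c_h(x,y),\ f,g\in b+C_b\Big\}.$$
Choose $h_n$, then $f_n,g_n$, so that $\int f_n\,d\mu+\int g_n\,d\nu\to\int c\,d\pi$. Since $\int h_n(x)\cdot(y-x)\,d\pi=0$, $\int G_n\,d\pi=\int f_n\,d\mu+\int g_n\,d\nu-\int c\,d\pi\to0$. $\square$

## 5. Tame sets and the partition into classes $C_x$

In Sections 5 to 8 fix $k\ge1$ and convex functions $\chi_j:\mathbb R^k\to\mathbb R$, $j\ge1$. Let $\mathrm{Diff}$ be the set of points where all $\chi_j$ are differentiable. It is Borel, its complement is Lebesgue-null, and each $\nabla\chi_j$ is continuous on $\mathrm{Diff}$ (Rockafellar, *Convex Analysis*, Thm 25.5).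

**Definition 2 (gaps).** For $x\in\mathrm{Diff}$ let
$$T\chi_j(x,y)=\chi_j(y)-\chi_j(x)-\nabla\chi_j(x)\cdot(y-x)\ge0,\quad\theta_n=\sum_{j\le n}2^{-j}T\chi_j,\quad\theta=\sup_n\theta_n\in[0,\infty],$$
and $D_x=\{y:\theta(x,y)<\infty\}$.

The gap $T\chi_j(x,\cdot)$ is convex, vanishes at $x$, and does not see affine summands of $\chi_j$. So $D_x$ is convex and contains $x$. Each $\theta_n$ is continuous on $\mathrm{Diff}\times\mathbb R^k$, hence $\theta$ is lower semicontinuous there.

**Definition 3 (tame sets).** Let
$$J(a,b)=\sum_j2^{-j}\Big[\tfrac12\chi_j(a)+\tfrac12\chi_j(b)-\chi_j\big(\tfrac{a+b}2\big)\Big]\in[0,\infty],$$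
which is lower semicontinuous as a sum of nonnegative continuous functions. A convex set $S$ is *tame* if $J(a,b)<\infty$ for all $a,b\in S$.

*Examples.* (1) In $\mathbb R^2$ let $\chi_j(x)=4^jx_2^2$. Then $\theta(x,y)=\sum_j2^j(y_2-x_2)^2$, so $D_x$ is the horizontal line through $x$, and that line is the largest tame set containing $x$. (2) In $\mathbb R$ let $\chi_j(x)=4^j(x^-)^2$, $x^-=\max(-x,0)$. Here $D_0=[0,\infty)$, but no open interval around $0$ is tame, because $J(-\varepsilon,\varepsilon)=\sum_j2^{-j}4^j\varepsilon^2/2=\infty$. So mass at $0$ may escape to the right at finite cost although $0$ does not lie inside a tame interval. Lemma 5 below will show that such points form a null set.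

**Lemma 3.** (i) If $S$ is convex, relatively open, tame, $x\in S$, $p_j\in\partial\chi_j(x)$ and $q_j(y)=\chi_j(y)-\chi_j(x)-p_j\cdot(y-x)$, then $\sum_j2^{-j}q_j<\infty$ on $S$. Conversely, if for some $x\in\mathbb R^k$ and $p_j\in\partial\chi_j(x)$ one has $\sum_j2^{-j}q_j<\infty$ on a convex set, that set is tame.
(ii) For each $x$ there is a largest relatively open convex tame set $C_x\ni x$, and $\{C_x\}$ is a partition of $\mathbb R^k$.
(iii) $R:=\{(x,y):y\in C_x\}$ is $\sigma$-compact.

*Proof.* *A one-dimensional estimate.* For points $a,b$ let $\kappa_j(\lambda)=\lambda\chi_j(a)+(1-\lambda)\chi_j(b)-\chi_j(\lambda a+(1-\lambda)b)$ on $[0,1]$. It is concave, nonnegative, and zero at $0,1$. Then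
$$\kappa_j(\lambda)\le2\kappa_j(\tfrac12). \tag{5.1}$$
Indeed, for $\lambda\le\frac12$ write $\frac12=s\lambda+(1-s)\cdot1$ with $s=\frac{1}{2(1-\lambda)}\ge\frac12$; concavity gives $\kappa_j(\frac12)\ge s\kappa_j(\lambda)$. The case $\lambda\ge\frac12$ is symmetric. Note $J(a,b)=\sum2^{-j}\kappa_j(\frac12)$.

(i) Let $y\in S\setminus\{x\}$. As $S$ is relatively open, there are $y^-\in S$ and $\lambda\in(0,1)$ with $x=\lambda y^-+(1-\lambda)y$. Since $q_j\ge0=q_j(x)$ and $q_j-\chi_j$ is affine,
$$(1-\lambda)q_j(y)\le\lambda q_j(y^-)+(1-\lambda)q_j(y)-q_j(x)=\kappa_j(\lambda)\le2\kappa_j(\tfrac12)$$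
for the pair $(y^-,y)$. Summing, $\sum2^{-j}q_j(y)\le\frac2{1-\lambda}J(y^-,y)<\infty$. Conversely, $J$ may be computed with $q_j$ in place of $\chi_j$, and $q_j(\frac{a+b}2)\ge0$, so $J(a,b)\le\frac12\sum2^{-j}(q_j(a)+q_j(b))$.

(ii) *Unions.* Let $S,S'$ be relatively open convex tame sets with a common point $x$. We claim that $\operatorname{conv}(S\cup S')$ is again relatively open and tame. Fix $p_j\in\partial\chi_j(x)$. By (i), $\sum2^{-j}q_j$ is finite on $S\cup S'$, by convexity on the hull, and by the converse in (i) the hull is tame. By Rockafellar, Thm 6.9, $\operatorname{ri}\operatorname{conv}(S\cup S')=\bigcup_{0<\lambda<1}((1-\lambda)S+\lambda S')$. Every $s\in S$ belongs to it: for small $\varepsilon>0$ we have $s_1=s+\varepsilon(s-x)\in S$, and $s=\frac1{1+\varepsilon}s_1+\frac\varepsilon{1+\varepsilon}x$ with $x\in S'$. The same holds for $S'$. So the convex set $\operatorname{ri}\operatorname{conv}(S\cup S')$ contains $S\cup S'$, hence equals the hull.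

*The largest set.* Let $\mathcal S_x$ be the family of relatively open convex tame sets containing $x$; it contains $\{x\}$. Let $S^*\in\mathcal S_x$ have maximal dimension. For $S\in\mathcal S_x$ the set $\operatorname{conv}(S\cup S^*)\in\mathcal S_x$ contains $S^*$ and has the same dimension, so it is an open subset of $\operatorname{aff}S^*$. Hence $C_x:=\bigcup\mathcal S_x$ is open in $\operatorname{aff}S^*$. Two of its points, from $S$ and $S'$, lie in the common member $\operatorname{conv}(S\cup S')$, so $C_x$ is convex and tame.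

*Partition.* If $C_x\cap C_y\ne\emptyset$, then $\operatorname{conv}(C_x\cup C_y)$ is relatively open, convex, tame, and contains $x$ and $y$. It is therefore contained in $C_x$ and in $C_y$, so $C_x=C_y$.

(iii) We claim
$$R=\bigcup_{m,M\in\mathbb N}\Big\{(x,y):J\big(x-\tfrac{y-x}m,\ y+\tfrac{y-x}m\big)\le M\Big\},$$
a countable union of closed sets, hence $\sigma$-compact. If $y\in C_x$, the segment from $x$ to $y$, slightly extended, lies in $C_x$, so $(x,y)$ is in the union. Conversely let $a,b$ be the two arguments, $J(a,b)<\infty$, $x\ne y$. For $a',b'\in[a,b]$ the values $\chi_j(a'),\chi_j(b')$ lie below the chord of $\chi_j$ over $[a,b]$, so the bracket in $J(a',b')$ is at most $\sup_\lambda\kappa_j(\lambda)\le2\kappa_j(\frac12)$, and $J(a',b')\le2J(a,b)$. So the open segment $]a,b[$ is tame, relatively open, and contains $x,y$; thus $y\in C_x$. The case $x=y$ is trivial. $\square$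

If $x\in\mathrm{Diff}$, part (i) with $p_j=\nabla\chi_j(x)$ gives
$$C_x\subset D_x. \tag{5.2}$$
Projections of $\sigma$-compact sets, finite intersections of them, and intersections with open or closed sets are $\sigma$-compact. So $\{x:\dim C_x\ge\ell\}=\{x:\exists y_1,\dots,y_\ell\in C_x,\ y_i-x\text{ linearly independent}\}$ is $\sigma$-compact, and $\mathcal D_\ell:=\{x:\dim C_x=\ell\}$ is Borel.

## 6. Contraction toward a compact target

Suppose each $x$ in a set $K$ can be sent to some $y$ in a set $Y$ at cost $\theta(x,y)\le\Theta$. Move each $x$ a fraction $t$ of the way. Could the moved points pile up on a small set? On the line, two points collide if $x<x'$ choose targets in the crossing order. If targets are chosen by *minimizing* a strictly convex gap, such collisions are impossible.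

**Lemma 4 (contraction).** Let $K\subset\mathrm{Diff}$ and $Y\subset\mathbb R^k$ be compact, contained respectively in two parallel $m$-dimensional affine subspaces ($0\le m\le k$; if $m=k$ both are $\mathbb R^k$). Let $\Theta<\infty$ and suppose each $x\in K$ admits $y\in Y$ with $\theta(x,y)\le\Theta$. For $t\in(0,1)$ let $S_t=\{(1-t)x+ty:x\in K,\ y\in Y,\ \theta(x,y)\le\Theta\}$. Then $S_t$ is compact and $\mathcal H^m(S_t)\ge(1-t)^m\mathcal H^m(K)$.

*Proof.* Assume $K\ne\emptyset$. As $\theta$ is lower semicontinuous on $\mathrm{Diff}\times\mathbb R^k$, the set $\{(x,y)\in K\times Y:\theta\le\Theta\}$ is compact, and so is its image $S_t$.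

**Step 1: finitely many targets.** *This replaces the choice of targets by a minimization.* Let $X_n=\sum_{j\le n}2^{-j}\chi_j+\eta_n|\cdot|^2$ with $\eta_n>0$ so small that $\eta_n|x-y|^2\le\frac1{2n}$ on $K\times Y$. This function is strictly convex, and $TX_n=\theta_n+\eta_n|x-y|^2$, because the gap of $|\cdot|^2$ is $|y-x|^2$. Each $x\in K$ has $y\in Y$ with $TX_n(x,y)\le\Theta+\frac1{2n}$. Since $X_n$ is Lipschitz on the bounded set $Y$ and $\nabla X_n$ is continuous, hence bounded, on the compact set $K$, the functions $TX_n(x,\cdot)$ are Lipschitz on $Y$ uniformly in $x\in K$. A fine finite net of distinct points $y_1,\dots,y_I\in Y$ thus satisfies $\min_iTX_n(x,y_i)\le\Theta+\frac1n$ for all $x\in K$. Let $i(x)$ be the smallest minimizing index, a Borel function of $x\in K$, $K_i=\{i(x)=i\}$, and $\mathsf T(x)=(1-t)x+ty_{i(x)}$.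

**Step 2: $\mathsf T$ is injective.** *Injectivity is what keeps the measure from dropping.* On each $K_i$, $\mathsf T$ is a homothety. Let $x\in K_i$, $x'\in K_{i'}$, $i\ne i'$ (so $x\ne x'$), and $\mathsf T(x)=\mathsf T(x')$. Put $p=\nabla X_n(x)$, $p'=\nabla X_n(x')$. Minimality gives
$$X_n(y_i)-p\cdot y_i\le X_n(y_{i'})-p\cdot y_{i'},\qquad X_n(y_{i'})-p'\cdot y_{i'}\le X_n(y_i)-p'\cdot y_i.$$
Adding, $(p-p')\cdot(y_i-y_{i'})\ge0$. But $\mathsf T(x)=\mathsf T(x')$ means $(1-t)(x-x')=t(y_{i'}-y_i)$, so $(p-p')\cdot(x-x')\le0$, contradicting strict convexity of $X_n$.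

**Step 3: measure and limit.** *Here the estimate for fixed $n$ is passed to $\theta$.* The sets $\mathsf T(K_i)$ are disjoint Borel sets, so $\mathcal H^m(\mathsf T(K))=\sum_i(1-t)^m\mathcal H^m(K_i)=(1-t)^m\mathcal H^m(K)$. Since $\theta_n\le TX_n$, $\mathsf T(K)$ is contained in
$$S^n:=\{(1-t)x+ty:(x,y)\in K\times Y,\ \theta_n(x,y)\le\Theta+\tfrac1n\}.$$
These sets are compact ($\theta_n$ is continuous on $K\times Y$), decreasing in $n$, and lie in a bounded part of one $m$-plane. Clearly $S_t\subset\bigcap S^n$. Conversely, let $z\in\bigcap S^n$, $z=(1-t)x_n+ty_n$, and pass to a limit $(x_n,y_n)\to(x,y)\in K\times Y$ along a subsequence. For fixed $l$ and $n\ge l$, $\theta_l(x_n,y_n)\le\theta_n(x_n,y_n)\le\Theta+\frac1n$, so $\theta_l(x,y)\le\Theta$. As $l$ is arbitrary, $\theta(x,y)\le\Theta$ and $z\in S_t$. So $\bigcap S^n=S_t$, and continuity of measure from above gives $\mathcal H^m(S_t)\ge(1-t)^m\mathcal H^m(K)$. $\square$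

## 7. Finite gap forces the target into the plane of the class

**Lemma 5.** $G:=\{x\in\mathrm{Diff}:D_x\subset\operatorname{aff}C_x\}$ is Borel and $\mathcal L^k(\mathbb R^k\setminus G)=0$. If $x\in G$, $y\in D_x$ and $t\in[0,1)$, then $(1-t)x+ty\in C_x$.

In example (2) of Section 5 the classes are $(0,\infty)$ and the single points of $(-\infty,0]$, and only $0$ is outside $G$.

*Proof.* **Step 1: measurability.** *We write the exceptional set as a countable union of Borel sets on which the failure is uniform.* If $w\in D_x\setminus\operatorname{aff}C_x$, some closed ball with rational center and positive rational radius contains $w$ and misses the closed set $\operatorname{aff}C_x$. So $\mathrm{Diff}\setminus G$ is the union over $\ell$, over such balls $Y$, and over $\Theta\in\mathbb N$, of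
$$B=\{x\in\mathcal D_\ell\cap\mathrm{Diff}:\exists w\in Y,\ \theta(x,w)\le\Theta\}\setminus\{x:\operatorname{aff}C_x\cap Y\ne\emptyset\}.$$
The condition $\exists w\in Y$, $\theta(x,w)\le\Theta$ is relatively closed in $\mathrm{Diff}$, by lower semicontinuity of $\theta$ and compactness of $Y$. Since $C_x$ is relatively open and contains $x$, every point of $\operatorname{aff}C_x$ is $x+\alpha(y-x)$ with $y\in C_x$, $\alpha\in\mathbb R$. So the subtracted set is $\{x:\exists\alpha\in\mathbb R,\ \exists y\in C_x,\ x+\alpha(y-x)\in Y\}$, which is $\sigma$-compact by Lemma 3(iii). Hence $B$ and $G$ are Borel.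

**Step 2: each $B$ is null.** *A set of positive measure, moved slightly, must meet itself; but the move raises the dimension of the class.* Suppose $|B|>0$, take a compact $Z\subset B$ with $|Z|>0$, and apply Lemma 4 with $K=Z$, $m=k$. Let $x'=(1-t)x+ty$ with $x\in Z$, $y\in Y$, $\theta(x,y)\le\Theta$. Then $y\in D_x\setminus\operatorname{aff}C_x$. The set
$$\{(1-\lambda)z+\lambda y:z\in C_x,\ 0<\lambda<1\}=\operatorname{ri}\operatorname{conv}(C_x\cup\{y\})$$
(Rockafellar, Thm 6.9) contains $x'$, is convex, relatively open, and has dimension $\ell+1$. As $C_x\cup\{y\}\subset D_x$ by (5.2) and $D_x$ is convex, $\theta(x,\cdot)<\infty$ on it, so it is tame by Lemma 3(i), hence contained in $C_{x'}$. So $\dim C_{x'}\ge\ell+1$ and $x'\notin Z$. We conclude $S_t\cap Z=\emptyset$, while $S_t\subset Z+\bar B(0,t\varrho)$ with $\varrho=\max_{Z\times Y}|x-y|$. Therefore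
$$(1-t)^k|Z|\le|S_t|\le|Z+\bar B(0,t\varrho)|-|Z|\longrightarrow0\qquad(t\downarrow0),$$
since $Z$ is compact. The left side tends to $|Z|>0$: a contradiction. So $|\mathrm{Diff}\setminus G|=0$, and the complement of $\mathrm{Diff}$ is null.

**Step 3: the last claim.** *It says that moving toward $y$ without reaching it keeps the class.* For $x\in G$ we have $C_x\subset D_x\subset\operatorname{aff}C_x$ with $C_x$ open in $\operatorname{aff}C_x$, so $x$ is in the relative interior of $D_x$, and then so is $(1-t)x+ty$ for $y\in D_x$, $t<1$. This relative interior is convex, relatively open, tame (Lemma 3(i)), and contains $x$; hence it is contained in $C_x$. $\square$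

## 8. Conditional measures on the classes

**Pieces.** *To disintegrate a measure along the classes we label each class by a point of it, in a Borel way.* For $I\subset\{1,\dots,k\}$ with $|I|=\ell$ let $\mathrm{pr}=\mathrm{pr}_I:\mathbb R^k\to\mathbb R^\ell$ be the coordinate projection. For $a\in\mathbb Q^\ell$ consider the set of $x\in\mathcal D_\ell$ such that $\mathrm{pr}$ is injective on $\operatorname{aff}C_x$ and $a\in\mathrm{pr}(C_x)$. Non-injectivity means: there is $y\in C_x$, $y\ne x$, $\mathrm{pr}\,y=\mathrm{pr}\,x$. This and $a\in\mathrm{pr}(C_x)$ are $\sigma$-compact conditions on $x$, so the set is Borel. It is saturated (a union of classes). These sets cover $\mathbb R^k$: for each $x$ some $I$ gives injectivity, then $\mathrm{pr}:\operatorname{aff}C_x\to\mathbb R^\ell$ is an affine bijection and $\mathrm{pr}(C_x)$ is open, so it contains a rational point. Enumerating and subtracting, we get countably many disjoint saturated Borel *pieces* $W$ covering $\mathbb R^k$, each with its $\ell,\mathrm{pr},a$.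

On $W$ let $q(x)$ be the unique point of $C_x\cap\mathrm{pr}^{-1}(a)$. For compact $K'$ the set $q^{-1}(K')=W\cap\{x:\exists y\in K'\cap\mathrm{pr}^{-1}(a),\ (x,y)\in R\}$ is Borel, so $q$ is Borel. If $q(x)=q(x')$, the classes $C_x,C_{x'}$ share a point and coincide; so $q(x)=q(x')\iff C_x=C_{x'}$. Moreover $q(W)=W\cap\mathrm{pr}^{-1}(a)$ is Borel, and the fiber of $q$ over $z\in q(W)$ is $C_z$.

**Lemma 6.** Let $\mu\ll\mathcal L^k$ be finite, $W$ a piece, $\mathsf m=q_\#(\mu|_W)$, and $\mu|_W=\int\mu_z\,\mathsf m(dz)$ the disintegration along $q$ into probabilities. For $\mathsf m$-a.e. $z$, $\mu_z$ is concentrated on $C_z$ and is absolutely continuous with respect to $\mathcal H^\ell$ on $\operatorname{aff}C_z$.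

*Proof.* Concentration on $q^{-1}(z)=C_z$ is part of the disintegration theorem. If $\ell=0$ the rest is trivial; let $\ell\ge1$.

**Step 1: one reference measure.** *It suffices to treat $\varsigma=e^{-|x|^2}\mathcal L^k|_W$.* If $\varsigma_z$ are its conditionals and $\mu|_W=\varrho\,\varsigma$, the conditionals of $\mu|_W$ are, for $\mathsf m$-a.e. $z$, $\varrho\,\varsigma_z/\int\varrho\,d\varsigma_z$, and $\mathsf m\ll q_\#\varsigma$. Let $\tau=q_\#\varsigma$. Write $x=(s,r)$ with $s=\mathrm{pr}\,x$, and
$$\tau_s(N)=\int1_{W\cap q^{-1}(N)}(s,r)\,e^{-|(s,r)|^2}\,dr .$$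
By Fubini's theorem $\tau=\int\tau_s\,ds$ and $\Gamma:=(\mathrm{pr},q)_\#\varsigma=\int\delta_s\otimes\tau_s\,ds$. Here $\tau_s$ records which classes the slice $\mathrm{pr}^{-1}(s)$ sees.

**Step 2: $\tau_{s_0}\ll\tau$ for a.e. $s_0$.** *This says that classes seen by one slice, in positive amount, are seen by all neighboring slices.* For a.e. $s_0$, $\mathcal H^{k-\ell}$-a.e. point of $\mathrm{pr}^{-1}(s_0)$ lies in $G$, by Lemma 5 and Fubini. Fix such $s_0$ and a Borel $N$ with $\tau_{s_0}(N)>0$. Then $\mathrm{pr}^{-1}(s_0)\cap W\cap G\cap q^{-1}(N)$ has positive $\mathcal H^{k-\ell}$ measure. For $x$ in it, $\mathrm{pr}(C_x)$ is an open neighborhood of $s_0$ and $\theta(x,\cdot)<\infty$ on $C_x$. So this set is the union over $\rho\in\{1,\frac12,\frac13,\dots\}$, $\Theta\in\mathbb N$ of its subsets $K_{\rho,\Theta}$ of those $x$ such that for every $\epsilon\in\{-1,1\}^\ell$ there is $y_\epsilon$ with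
$$\mathrm{pr}\,y_\epsilon=s_0+\rho\epsilon,\qquad|y_\epsilon|\le\Theta,\qquad\theta(x,y_\epsilon)\le\Theta.$$
This is a relatively closed condition on $x\in\mathrm{Diff}$, so $K_{\rho,\Theta}$ is Borel. Some $K_{\rho,\Theta}$ has positive measure; take a compact $K\subset K_{\rho,\Theta}$ with $0<\mathcal H^{k-\ell}(K)<\infty$.

Let $s\in s_0+[-\frac\rho2,\frac\rho2]^\ell$ and $s_1=2s-s_0\in s_0+[-\rho,\rho]^\ell$, a convex combination $\sum\lambda_\epsilon(s_0+\rho\epsilon)$. For $x\in K$ the point $y=\sum\lambda_\epsilon y_\epsilon$ lies in $Y:=\mathrm{pr}^{-1}(s_1)\cap\bar B(0,\Theta)$ and, by convexity, $\theta(x,y)\le\Theta$. The planes $\mathrm{pr}^{-1}(s_0)$ and $\mathrm{pr}^{-1}(s_1)$ are parallel of dimension $k-\ell$, so Lemma 4 with $t=\frac12$, $m=k-\ell$ shows that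
$$S=\big\{\tfrac{x+y}2:x\in K,\ y\in Y,\ \theta(x,y)\le\Theta\big\}\subset\mathrm{pr}^{-1}(s)$$
has $\mathcal H^{k-\ell}(S)\ge2^{-(k-\ell)}\mathcal H^{k-\ell}(K)>0$. As $K\subset G$, Lemma 5 gives $\frac{x+y}2\in C_x\subset W$, so $q(\frac{x+y}2)=q(x)\in N$. Hence $\tau_s(N)>0$ for all $s$ in a cube, and $\tau(N)=\int\tau_s(N)\,ds>0$. This proves $\tau_{s_0}\ll\tau$.

**Step 3: densities on the classes.** *We translate Step 2 into a statement about $\varsigma_z$.* Let $N'\subset\mathbb R^\ell\times\mathbb R^k$ be Borel with $(\mathcal L^\ell\otimes\tau)(N')=0$. For a.e. $s$ the section $N'_s$ has $\tau(N'_s)=0$, so $\tau_s(N'_s)=0$ by Step 2, and $\Gamma(N')=0$. Thus $\Gamma=\varphi(s,z)\,ds\,\tau(dz)$. On the other hand $\Gamma=\int(\mathrm{pr}_\#\varsigma_z)\otimes\delta_z\,\tau(dz)$. By uniqueness of disintegrations, $\mathrm{pr}_\#\varsigma_z=\varphi(\cdot,z)\mathcal L^\ell$ for $\tau$-a.e. $z$. As $\varsigma_z$ is concentrated on $C_z$ and $\mathrm{pr}:\operatorname{aff}C_z\to\mathbb R^\ell$ is an affine bijection, $\varsigma_z\ll\mathcal H^\ell$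 on $\operatorname{aff}C_z$. $\square$

## 9. Induction on the dimension

The statement to be proved by induction must be inherited by planes, so it speaks of approximate potentials and not of optimality.

**Proposition 7 ($P(k)$).** Let $E$ be a $k$-dimensional Euclidean space and assume:
(a) $\mu$ is a probability on $E$, $\mu\ll\mathcal L^k$ ($\mu$ the Dirac mass if $k=0$), $\int|x|\,d\mu<\infty$;
(b) $x\mapsto\pi_x$ is a Borel kernel of probabilities on $E$, $\pi_x$ has barycenter $x$ for $\mu$-a.e. $x$, $\pi=\int\pi_x\,d\mu$ (as a law of $(x,y)$), and its second marginal $\nu$ has finite first moment;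
(c) $f_n,g_n,h_n$ are Borel, $|f_n|+|g_n|\le a_n(1+|\cdot|)$, $|h_n|\le a_n$, and $G_n=f_n(x)+g_n(y)+h_n(x)\cdot(y-x)-c(x,y)\ge0$ on $E\times E$;
(d) $\int G_n\,d\pi\to0$;
(e) if $\sigma=-1$: $\pi_x(\{x\})=0$ for $\mu$-a.e. $x$.
Then $Q(x,\pi_x)$ holds for $\mu$-a.e. $x$.

*Proof.* $P(0)$ is trivial, since $\pi_x=\delta_x$. Let $k\ge1$, assume $P(\ell)$ for all $\ell<k$, and take $E=\mathbb R^k$. Discarding finitely many $n$, assume $\int G_n\,d\pi\le1$.

**Step 1: convexifying the potentials.** *The given $f_n,h_n$ have no regularity; we replace them by the best ones for given $g_n$, which come from convex functions.* Let $E^n_x$ be the supremum of all affine minorants of $g_n-c(x,\cdot)$. By (c),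
$$-f_n(x)-h_n(x)\cdot(y-x)\le E^n_x(y)\le g_n(y)-c(x,y),$$
so $E^n_x$ is finite and convex. As $|c(x,y)-c(x',y)|\le|x-x'|$, an affine minorant of $g_n-c(x,\cdot)$ lowered by $|x-x'|$ is a minorant of $g_n-c(x',\cdot)$. Hence
$$|E^n_x-E^n_{x'}|\le|x-x'|, \tag{9.1}$$
and $(x,z)\mapsto E^n_x(z)$ is continuous. Put $F_n(x)=-E^n_x(x)$. Then $-g_n(x)\le F_n(x)\le f_n(x)$.

The map $x\mapsto-\partial E^n_x(x)$ has nonempty compact values. Its graph is closed: pass to the limit in $E^n_{x_i}(y)\ge E^n_{x_i}(x_i)+p_i\cdot(y-x_i)$. It is locally bounded: by (9.1) the functions $E^n_x$, with $x$ in a compact set, are uniformly bounded, hence uniformly Lipschitz, on compact sets. So it has a Borel selection $H_n$ (Kuratowski–Ryll-Nardzewski). From $E^n_x(x)-H_n(x)\cdot(y-x)\le E^n_x(y)\le g_n(y)-c(x,y)$ we get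
$$\hat G_n(x,y):=F_n(x)+g_n(y)+H_n(x)\cdot(y-x)-c(x,y)\ge0.$$
For a.e. $x$ the linear terms integrate to $0$ against $\pi_x$, so
$$\int\hat G_n(x,\cdot)\,d\pi_x=F_n(x)+\int(g_n-c(x,\cdot))\,d\pi_x\le f_n(x)+\int(g_n-c(x,\cdot))\,d\pi_x=\int G_n(x,\cdot)\,d\pi_x.$$
Hence $\int\hat G_n\,d\pi\le\int G_n\,d\pi\to0$.

**Step 2: a uniform bound for the gaps.** *One convex function per $n$ controls all $E^n_x$, by* (9.1)*; we bound its gap.* Let $\chi_n:=E^n_0$. Then $\chi_n(y)\le g_n(y)+|y|$ and, by (9.1), $\chi_n(x)\ge-F_n(x)-|x|$. The function $\chi_n$ is bounded below by an affine function and above by one of linear growth, so it is $\mu$- and $\nu$-integrable; $F_n$ is $\mu$-integrable because $-g_n\le F_n\le f_n$. As $\mu\ll\mathcal L^k$, $\mu$-a.e. $x$ is a differentiability point of all $\chi_n$, and $\pi_x$ has barycenter $x$. So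
$$\begin{aligned}\int T\chi_n\,d\pi&=\int\chi_n\,d\nu-\int\chi_n\,d\mu\le\int g_n\,d\nu+\int F_n\,d\mu+\int|y|\,d\nu+\int|x|\,d\mu\\&=\int\hat G_n\,d\pi+\int c\,d\pi+\int|y|\,d\nu+\int|x|\,d\mu\le\mathsf K,\end{aligned} \tag{9.2}$$
with $\mathsf K:=1+2\int|x|\,d\mu+2\int|y|\,d\nu$.

**Step 3: tame and bad points.** *We separate the points near which the gaps stay bounded along a subsequence.* Let $\mathrm{Diff}$ be the common differentiability set of all $\chi_n$. For $x\in\mathrm{Diff}$ let $M_n(x,r)=\max_{|y-x|\le r}T\chi_n(x,y)$, continuous in $x\in\mathrm{Diff}$, nondecreasing in $r$. Put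
$$\mathrm{Tame}=\{x\in\mathrm{Diff}:\exists r>0,\ \liminf_nM_n(x,r)<\infty\},\qquad\mathrm{Bad}=\{x\in\mathrm{Diff}:M_n(x,r)\to\infty\ \forall r>0\}.$$
Both are Borel (rational $r$ suffice) and $\mathrm{Bad}=\mathrm{Diff}\setminus\mathrm{Tame}$.

In (3.2), $g_n-|y|=n(|y|-\frac1{2n})^2$ and $\chi_n=n\big((|y|-\frac1{2n})^+\big)^2$. For $0<r<x$ and large $n$ this gives $M_n(x,r)=nr^2$, so every $x\in(0,1)$ is bad. (The quadratic growth there is immaterial for this computation.)

**Step 4: a bad point has a class of dimension less than $k$.** *We choose a subsequence that blows up so fast that the weights $2^{-j}$ cannot save it.* Assume $\mu(\mathrm{Bad})>0$. For each $j$, $\mu(\mathrm{Bad}\cap\{M_n(\cdot,1/j)\le4^j\})\to0$ as $n\to\infty$. Choose $n_1<n_2<\cdots$ with $\mu(\mathrm{Bad}\cap\{M_{n_j}(\cdot,1/j)\le4^j\})\le2^{-j}$. By Borel–Cantelli, for $\mu$-a.e. $x\in\mathrm{Bad}$, $M_{n_j}(x,1/j)>4^j$ for all large $j$. Apply Sections 5 to 8 to the sequence $(\chi_{n_j})_j$, with $\theta,D_x,C_x,G$ defined accordingly (the differentiability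 set of the subsequence contains $\mathrm{Diff}$). For such $x$, suppose $\dim C_x=k$. By (5.2), $D_x$ is a neighborhood of $x$, so $\theta(x,\cdot)$ is a finite convex function near $x$, bounded by some $M$ on some $\bar B(x,r)$. For large $j$,
$$2^j=2^{-j}4^j<2^{-j}M_{n_j}(x,1/j)\le2^{-j}M_{n_j}(x,r)\le M,$$
which is absurd. So $\mu$-a.e. bad point lies in a piece with $\ell<k$.

**Step 5: $Q$ on the pieces with $\ell<k$.** *We restrict all data to the planes of the classes and apply the induction hypothesis.* Let $W$ be a piece with $\ell<k$ and $\mu(W)>0$. By (9.2) and monotone convergence, $\int\theta\,d\pi\le\mathsf K$, so $\pi_x(D_x)=1$ for $\mu$-a.e. $x$. By Lemma 5 the Borel set of $x\in G$ with $\pi_x(\{\theta(x,\cdot)<\infty\})=1$ has full $\mu$-measure, and on it $\pi_x(\operatorname{aff}C_x)=1$.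

Disintegrate $\mu|_W=\int\mu_z\,\mathsf m(dz)$ as in Lemma 6 and let $E_z=\operatorname{aff}C_z$. For $\mathsf m$-a.e. $z$ we have: $\mu_z\ll\mathcal H^\ell$ on $E_z$ (Lemma 6); for $\mu_z$-a.e. $x$, $C_x=C_z$, $\pi_x(E_z)=1$, $\pi_x$ has barycenter $x$, and $\pi_x(\{x\})=0$ if $\sigma=-1$; and $\int\int(|x|+|y|)\,d\pi_x\,d\mu_z<\infty$. Moreover $z\mapsto\int\int G_n\,d\pi_x\,d\mu_z$ is nonnegative with $\mathsf m$-integral at most $\int G_n\,d\pi\to0$. So along one fixed subsequence it tends to $0$ for $\mathsf m$-a.e. $z$.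

Fix such a $z$. Take on $E_z$, with $z$ as origin, the measure $\mu_z$; the kernel $\pi_x$, replaced by $\delta_x$ for $x$ outside $C_z$ and on a $\mu_z$-null Borel set; the restrictions $f_n|_{E_z}$, $g_n|_{E_z}$; and the orthogonal projection of $h_n|_{E_z}$ onto the direction space of $E_z$, with $n$ in the subsequence. The projection does not change $h_n(x)\cdot(y-x)$ for $x,y\in E_z$, and the change of origin only changes the constants $a_n$. So (a)–(e) hold in the $\ell$-dimensional space $E_z$, and $P(\ell)$ gives $Q(x,\pi_x)$ for $\mu_z$-a.e. $x$; recall that $Q$ does not depend on the ambient space. Finally, $\{x:Q(x,\pi_x)\}$ is universally measurable, so it contains a Borel set $U_0$ from which it differs by a subset of a $\mu$-null Borel set. For $\mathsf m$-a.e. $z$ that null set is $\mu_z$-null, so $\mu_z(U_0)=1$; integrating over $\mathsf m$, $Q$ holds for $\mu$-a.e. $x\in W$. With Step 4, $Q$ holds $\mu$-a.e. on $\mathrm{Bad}$.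

**Step 6: limit potentials near a tame point.** *Near a tame point, subtracting tangent functions makes the potentials bounded, and we can pass to the limit.* Let $x_0\in\mathrm{Tame}$. There are $r>0$, $M<\infty$ and a subsequence (not relabeled) such that, with $\ell_n$ the tangent affine function of $\chi_n$ at $x_0$, $0\le\chi_n-\ell_n\le M$ on $B(x_0,2r)$. Replace $g_n,E^n_x,F_n,H_n$ by
$$g_n-\ell_n,\qquad E^n_x-\ell_n,\qquad F_n+\ell_n,\qquad H_n+\nabla\ell_n.$$
The relations $F_n(x)=-E^n_x(x)$, $H_n(x)\in-\partial E^n_x(x)$ and (9.1) persist, and $\hat G_n$ does not change, because $\ell_n(x)-\ell_n(y)+\nabla\ell_n\cdot(y-x)=0$. Now $0\le E^n_0\le M$ on $B(x_0,2r)$, so by (9.1) $|E^n_x|\le M':=M+|x_0|+2r$ on $B(x_0,2r)$ for $x\in B(x_0,2r)$. A convex function bounded by $M'$ on $B(x_0,2r)$ is Lipschitz on $B':=B(x_0,r)$ with constant $\Lambda=2M'/r$: prolong the segment from $x$ to $y$ in $B'$ beyond $y$ by almost $r$, and compare slopes. So $E^n_x$ is $\Lambda$-Lipschitz on $B'$, hence $|H_n|\le\Lambda$ on $B'$, and by (9.1) $F_n$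 is bounded and $(\Lambda+1)$-Lipschitz on $B'$.

Passing to a subsequence, $F_n\to F$ uniformly on $B'$ with $F$ Lipschitz, and $H_n$ converges weakly in $L^2(B')$. By Mazur's lemma, finite convex combinations $\tilde H_N\in\operatorname{conv}\{H_n:n\ge N\}$ converge strongly in $L^2(B')$, and along a subsequence a.e., to a bounded $H$; say at every point of a Borel set $B'_0\subset B'$ of full measure. With the same combinations define $\tilde F_N,\tilde g_N,\tilde G_N$ from $F_n,g_n,\hat G_n$. Since only indices $n\ge N$ enter, $\tilde F_N\to F$ on $B'$, and for $x\in B'$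
$$\tilde G_N=\tilde F_N(x)+\tilde g_N(y)+\tilde H_N(x)\cdot(y-x)-c(x,y)\ge0,\qquad\int_{B'\times\mathbb R^k}\tilde G_N\,d\pi\le\sup_{n\ge N}\int\hat G_n\,d\pi\to0.$$
Passing to a subsequence, $\tilde G_N\to0$ $\pi$-a.e. on $B'\times\mathbb R^k$. Let $g=\limsup\tilde g_N$. Then
$$F(x)+g(y)+H(x)\cdot(y-x)\ge c(x,y)\qquad\forall x\in B'_0,\ \forall y, \tag{9.3}$$
so $g>-\infty$; and for $\mu$-a.e. $x\in B'_0$, for $\pi_x$-a.e. $y$, the sequence $\tilde g_N(y)$ converges, $g(y)$ is finite and equality holds in (9.3).

**Step 7: difference quotients.** *$H$ is only measurable, so we differentiate along well-chosen sequences; the barycenter condition bounds the quotients of $H$.* Fix $x\in B'_0$ with the equality property, at which also $F$ is differentiable (Rademacher), $H|_{B'_0}$ is approximately continuous, $\pi_x$ has barycenter $x$, and $\pi_x(\{x\})=0$ if $\sigma=-1$. As $\mu\ll\mathcal L^k$, $\mu$-a.e. $x\in B'$ qualifies. Let $V=V_{\pi_x}$, $\beta=\nabla F(x)-H(x)$, and let $v$ be a unit vector. For every $\varepsilon>0$ the set $\{x'\in B'_0:|H(x')-H(x)|<\varepsilon\}$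 has density $1$ at $x$. The truncated cone $\{x+tv':|v'-v|<\varepsilon,\ 0<t<\delta\}$ fills a fixed positive fraction of small balls at $x$, so the two sets meet for every $\delta>0$. Hence there are $t_m\downarrow0$, $v_m\to v$ with $x_m=x+t_mv_m\in B'_0$ and $H(x_m)\to H(x)$.

Subtract the equality in (9.3) at $x$ from the inequality at $x_m$ and divide by $t_m$. Since $H(x_m)\cdot(y-x_m)-H(x)\cdot(y-x)=(H(x_m)-H(x))\cdot(y-x)-t_mH(x_m)\cdot v_m$ and $y-x\in V$ a.e., for $\pi_x$-a.e. $y$ and all $m$
$$\frac{F(x_m)-F(x)}{t_m}-H(x_m)\cdot v_m+b_m\cdot(y-x)\ge\frac{c(x_m,y)-c(x,y)}{t_m},\qquad b_m:=P_V\frac{H(x_m)-H(x)}{t_m}. \tag{9.4}$$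
The first two terms converge to $\beta\cdot v$, and the right side is $\ge-|v_m|$. So $b_m\cdot(y-x)\ge-\mathsf C$ for $\pi_x$-a.e. $y$, with $\mathsf C$ independent of $m$. If $|b_m|\to\infty$ along a subsequence, a limit $\hat b\in V$ of $b_m/|b_m|$ has $|\hat b|=1$ and $\hat b\cdot(y-x)\ge0$ $\pi_x$-a.e. As $\pi_x$ has barycenter $x$, $\hat b\cdot(y-x)=0$ a.e., so $\pi_x$ is concentrated on $x+(V\cap\hat b^\perp)$, against the minimality of $V$. So along a subsequence $b_m\to b_v\in V$, and (9.4) yields
$$\beta\cdot v+b_v\cdot(y-x)\ge w_v(y)\quad\pi_x\text{-a.e.},\qquad w_v(y)=\begin{cases}-\sigma u_x(y)\cdot v,&y\ne x,\\\sigma,&y=x.\end{cases} \tag{9.5}$$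

**Step 8: opposite directions force equality.** *One-sided inequalities in the directions $v$ and $-v$ are squeezed together by the barycenter condition.* Integrating (9.5), $\beta\cdot v\ge\int w_v\,d\pi_x$, and likewise $-\beta\cdot v\ge\int w_{-v}\,d\pi_x$. Adding, $0\ge\int(w_v+w_{-v})\,d\pi_x=2\sigma\pi_x(\{x\})$. If $\sigma=1$ this gives $\pi_x(\{x\})=0$; if $\sigma=-1$ this holds by the choice of $x$. So $\int(w_v+w_{-v})\,d\pi_x=0$. The two nonnegative functions "left minus right side of (9.5)" for $v$ and for $-v$ then have integrals summing to $0$, so both vanish a.e., and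
$$u_x(y)\cdot v=-\sigma(\beta\cdot v+b_v\cdot(y-x))\qquad\text{for }\pi_x\text{-a.e. }y.$$
With $v=e_1,\dots,e_k$ we get $u_x(y)=a+A(y-x)$ $\pi_x$-a.e., that is, $Q(x,\pi_x)$.

**Step 9: assembling.** *The local results are put together.* By Steps 6 to 8, $Q$ holds for $\mu$-a.e. $x$ in a ball around each $x_0\in\mathrm{Tame}$. By Lindelöf's theorem countably many of these balls cover $\mathrm{Tame}$. With Step 5 and $\mu(\mathrm{Diff})=1$, $P(k)$ follows. $\square$

## 10. Proof of Theorem 1

We check the hypotheses of $P(d)$ in $E=\mathbb R^d$. (a) and (b) are assumed, and (c), (d) are Lemma 2. For (e), let $\sigma=-1$ and $\mu'(dx)=\pi_x(\{x\})\,\mu(dx)$. Then $\mu'\le\mu$, and for Borel $B$, $\mu'(B)=\int_B\pi_x(\{x\})\,d\mu\le\int\pi_x(B)\,d\mu=\nu(B)$. So $\mu'\le\mu\wedge\nu=0$, which is (e). Proposition 7 gives $Q(x,\pi_x)$ for $\mu$-a.e. $x$. If $\pi_x=\delta_x$, then (1.2) is trivial. Otherwise, for a.e. such $x$, $\pi_x$ has barycenter $x$ and Lemma 1(iii) gives (1.2). The conjecture is proved. $\blacksquare$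

## 11. At most $2k$ distances, and $2d$ of them attained

**Proof of the structure part of Theorem 2.** *We eliminate the direction and keep an equation for the distance.* Let $\rho=\pi_x\ne\delta_x$ satisfy $Q$ and have barycenter $x$, $k=\dim V_\rho\ge1$, $S=\operatorname{supp}\rho$. By Lemma 1, $|a|<1$ and $x\notin S$. For $y\in S$ put $v=y-x$ and $\lambda=1/|v|$. Lemma 1(ii) says $a+Av=\lambda v$, that is,
$$(\lambda-A)v=a. \tag{11.1}$$
Multiplying by the adjugate, $\operatorname{adj}(\lambda-A)a=\det(\lambda-A)v$. Since $\lambda|v|=1$, $\lambda$ is a root of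
$$P(\lambda)=\det(\lambda-A)^2-\lambda^2|\operatorname{adj}(\lambda-A)a|^2 .$$
As $\det(\lambda-A)=\lambda^k+\cdots$ and $\operatorname{adj}(\lambda-A)=\lambda^{k-1}I+\cdots$, this is a polynomial of degree $2k$ with leading coefficient $1-|a|^2>0$. So $|y-x|$ takes at most $2k$ values on $S$, and $S$, closed and bounded, is compact. The description of the part on the sphere of radius $1/\lambda$ is (11.1); if $\lambda\notin\operatorname{spec}A$, it determines $v$.

In the two-target example of Section 1, $a=x$, $A=1$ and $P(\lambda)=(\lambda-1)^2-\lambda^2x^2$ has roots $\lambda=\frac1{1\mp x}$: the distances are $1\mp x$, as they should be.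

**Proof of sharpness.** *We prescribe potentials whose contact set over $x$ contains $2d$ points, and then choose the plan.* Let $A=\operatorname{diag}(1,2,\dots,d)$, $H=-\sigma A$, $f(x)=\frac N2|x|^2$ with a fixed $N>4d$, $h(x)=Hx$, $U=\bar B(0,\frac1{4d})$, $y_i^\pm=\pm e_i/i$, $O_i^\pm=B(y_i^\pm,\frac1{4d})$. Distinct points among the $y_i^\pm$ are more than $\frac1{2d}$ apart, so the $O_i^\pm$ are pairwise disjoint. Put
$$\zeta_y(x)=\sigma|x-y|-f(x)-h(x)\cdot(y-x),\qquad g(y)=\max_{x\in U}\zeta_y(x),$$
so that $f(x)+g(y)+h(x)\cdot(y-x)\ge\sigma|x-y|$ on $U\times\mathbb R^d$.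

**Step 1: concavity.** *It makes critical points of $\zeta_y$ into contact points.* For $x\in U$, $y\in O_i^\pm$ we have $|x-y|\ge\frac1d-\frac2{4d}=\frac1{2d}$, and with $u=u_x(y)$,
$$\nabla\zeta_y(x)=-\sigma u-Nx-Hy+2Hx,\qquad D^2\zeta_y(x)=\sigma\frac{I-uu^T}{|x-y|}-NI+2H\le(2d-N+2d)I<0,$$
since $\|H\|=d$. So $\zeta_y$ is strictly concave on $U$ for $y\in\bigcup O_i^\pm$.

**Step 2: $2d$ contact points over each small $x$.** *We solve $\nabla\zeta_y(x)=0$ for $y$ near each $y_i^\pm$.* At $x=0$, $y=y_i^\pm$: $u=\pm e_i$ and $\nabla\zeta_y(0)=-\sigma(\pm e_i)+\sigma Ay_i^\pm=0$. Moreover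
$$-\sigma D_y[\nabla\zeta_y(x)]=\frac{I-uu^T}{|y|}-A=i(I-e_ie_i^T)-A,$$
diagonal with entries $i-j$ ($j\ne i$) and $-i$, hence invertible. By the implicit function theorem there are, for $|x|$ small, continuous $y_i^\pm(x)\in O_i^\pm$ with $y_i^\pm(0)=y_i^\pm$ and $\nabla\zeta_{y_i^\pm(x)}(x)=0$. By concavity $x$ maximizes $\zeta_{y_i^\pm(x)}$ on $U$, so $f+g+h\cdot(y-x)=\sigma|x-y|$ at $(x,y_i^\pm(x))$.

**Step 3: the optimal plan.** *We distribute the mass of $x$ over the contact points with barycenter $x$.* The linear system $\sum\lambda_i^\pm y_i^\pm(x)=x$, $\sum\lambda_i^\pm=1$ has full rank $d+1$ at $x=0$, because the points $\pm e_i/i$ affinely span $\mathbb R^d$, and the solution $\lambda^0=(\frac1{2d},\dots,\frac1{2d})$ there. The solution nearest to $\lambda^0$ is continuous in $x$ near $0$, hence positive for $|x|\le r$ with a small $r<\frac1{4d}$. Let $\mu$ be uniform on $B(0,r)$, $\pi_x=\sum\lambda_i^\pm(x)\delta_{y_i^\pm(x)}$, and $\nu$ the second marginal; $\mu,\nu$ are in convex order by Jensen's inequality and have compact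 support. For every $\pi'\in MT(\mu,\nu)$,
$$\int\sigma|x-y|\,d\pi'\le\int f\,d\mu+\int g\,d\nu=\int\sigma|x-y|\,d\pi,$$
so $\pi$ is optimal. As $\nu$ lives on $\bigcup O_i^\pm$, at positive distance from $\operatorname{supp}\mu$, $\mu\wedge\nu=0$. Each $\operatorname{supp}\pi_x$ has exactly $2d$ points, one in each $O_i^\pm$. After decreasing $r$, they affinely span $\mathbb R^d$.

**Step 4: distinct distances.** *We read off $a,A$ and use* (11.1). The equation $\nabla\zeta_y(x)=0$, multiplied by $\sigma$, reads $u=Ay-(\sigma N+2A)x=A(y-x)-(\sigma N+A)x$. So (2.1) holds for $\pi_x$ with the matrix $A$ and $a_x=-(\sigma N+A)x$. Since $N>4d$, $\sigma N+i\ne0$ for $i\le d$, so for a.e. $x$ all coordinates of $a_x$ are nonzero. Then $(\lambda-A)v=a_x$ has no solution for $\lambda=i\in\{1,\dots,d\}$, because its $i$-th coordinate would read $0=(a_x)_i$. So every $\lambda=1/|v|$ that occurs is a non-eigenvalue of $A$ and determines $v=(\lambda-A)^{-1}a_x$. Hence the $2d$ distinct points have $2d$ distinct values of $\lambda$, that is, $2d$ distinct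 distances from $x$. $\blacksquare$
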